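# Stationary reflection and the tree property at $\omega_2$ when CH fails

## 1. "Yes" as a first guess, tried on trees with countable levels, with large levels, and under CH

We start with the two notions that the question compares.

A *tree* is a partially ordered set in which the predecessors of each node are well ordered; level $\alpha$ consists of the nodes whose set of predecessors has order type $\alpha$, and the height is the least $\alpha$ for which level $\alpha$ is empty. A *cofinal branch* is a chain that meets every level below the height. The **tree property** $\mathrm{TP}(\omega_2)$ says that there are no $\omega_2$-Aronszajn trees: every tree of height $\omega_2$ all of whose levels have size at most $\omega_1$ has a cofinal branch.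

For an uncountable set $H$ let $[H]^\omega$ be the set of its countably infinite subsets. A set $C\subseteq[H]^\omega$ is *club* if every countable subset of $H$ is contained in a member of $C$ and $C$ is closed under unions of increasing $\omega$-sequences. A set $S\subseteq[H]^\omega$ is *stationary* if it meets every club. A stationary $S\subseteq[\omega_2]^\omega$ **reflects to a set of size $\omega_1$** if there is $W\subseteq\omega_2$ with $|W|=\omega_1$ and $\omega_1\subseteq W$ such that $S\cap[W]^\omega$ is stationary in $[W]^\omega$. A small example: let $S$ be the set of all countably infinite $x\subseteq\omega_2$ closed under countably many given finitary operations on $\omega_2$. Take any $W\supseteq\omega_1$ of size $\omega_1$ closed under the operations. Then $S\cap[W]^\omega$ is even club in $[W]^\omega$. The hypothesis below says that *every* stationary set reflects.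

**Question.** Suppose CH fails and every stationary subset of $[\omega_2]^\omega$ reflects to a set of size $\omega_1$. Must $\mathrm{TP}(\omega_2)$ hold?

The answer one would first guess is yes. Reflection is a compactness statement: an obstruction that lives on $\omega_2$ already lives on some set of size $\omega_1$. A tree of height $\omega_2$ has nodes above any $\omega_1$ levels, so below such a node there is no obstruction. Let us test the guess.

**Example 1 (pruning).** Let $T$ be a tree of height $\omega_2$ with levels $T_\alpha$ of size at most $\omega_1$. Let $T'_\alpha$ be the set of $t\in T_\alpha$ that have extensions at every level $\beta\ge\alpha$. Then $T'_\alpha\neq\emptyset$: otherwise each $u\in T_\alpha$ has no extension at some level $\beta_u$, and since there are at most $\omega_1$ many $u$, there is $\beta<\omega_2$ above $\alpha$ and all $\beta_u$. Any node at level $\beta$ lies above some $u\in T_\alpha$, and its predecessor at level $\beta_u$ (or it itself) extends $u$, a contradiction. Moreover, if $\alpha<\beta$, then every $u\in T'_\alpha$ lies below some $v\in T'_\beta$. Otherwise each $v\in T_\beta$ above $u$ has no extension at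 some level $\gamma_v$; take $\gamma<\omega_2$ above $\beta$ and all $\gamma_v$; the node $u$ has an extension at level $\gamma$, and its predecessor $v$ at level $\beta$ is above $u$ and has an extension at level $\gamma_v$, a contradiction. So we may assume that every node has extensions at all higher levels.

If in addition all levels are countable, the guess is right, without any hypothesis: Lemma 1 below proves, by counting nodes, that a pruned tree of countable width and height $\omega_2$ has a cofinal branch.

**Example 2 (levels that are too large).** Let level $\alpha$ consist of the pairs $(\alpha,\xi)$ with $\alpha\le\xi<\omega_2$, ordered by $(\alpha,\xi)<(\beta,\eta)$ iff $\alpha<\beta$ and $\xi=\eta$. The height is $\omega_2$ and the levels have size $\omega_2$. A cofinal branch would have a constant second coordinate $\xi<\omega_2$ with $\xi\ge\alpha$ for all $\alpha<\omega_2$. So there is none, whatever else we assume. The bound $\omega_1$ on the levels matters.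

**Example 3 (CH).** An $\omega_2$-Aronszajn tree $T$ is *special* if there is $f:T\to\omega_1$ with $f(s)\ne f(t)$ whenever $s<t$. (Such an $f$ excludes a cofinal branch, since a branch has $\omega_2$ nodes and they would get distinct values in $\omega_1$.) By Specker (*Sur un problème de Sikorski*, Colloq. Math. 2 (1949)), CH implies that there is a special $\omega_2$-Aronszajn tree. So under CH the tree property fails. On the other hand, by Foreman–Magidor–Shelah (*Martin's Maximum, saturated ideals, and nonregular ultrafilters I*, Ann. of Math. 127 (1988)), if $\mu$ is supercompact, then after the Lévy collapse $\mathrm{Col}(\omega_1,{<}\mu)$ every stationary subset of $[\omega_2]^\omega$ reflects to a set of size $\omega_1$; and CH holds there. So reflection alone is not enough, and a proof must use $2^\omega>\omega_1$ somewhere.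

The guess survives in the form in which the question is posed, and we shall prove it. The question is taken from Sean Cox, "Adjoining only the things you want: a survey of Strong Chang's Conjecture and related topics", arXiv:1908.05334 (2019).

## 2. Inverse systems over $\omega_2$-directed orders, and the principle $\mathrm R(\kappa)$

The proof works for systems more general than trees and from a hypothesis weaker than reflection.

**Definition.** For countable sets $x,y$ write $x\sqsubseteq y$ if $x\subseteq y$ and $x\cap\omega_1=y\cap\omega_1$. So $y$ may have more elements than $x$, but no new countable ordinals. For example $\omega\sqsubseteq\omega\cup\{\omega_1\}$, but $\omega\not\sqsubseteq\omega\cup\{\omega\}$.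

**Definition.** For a cardinal $\kappa\ge\omega_2$, $\mathrm R(\kappa)$ says: for every stationary $S\subseteq[\kappa]^\omega$ there is $W\subseteq\kappa$ with $|W|=\omega_1\subseteq W$ such that
$$\{z\in[W]^\omega:\exists x\in S\ (x\sqsubseteq z)\}$$
is stationary in $[W]^\omega$. Since $x\sqsubseteq x$, this set contains $S\cap[W]^\omega$. Hence "every stationary subset of $[\kappa]^\omega$ reflects to a set of size $\omega_1$" implies $\mathrm R(\kappa)$.

**Definition.** A partial order $P$ is *$\omega_2$-directed* if every subset of size $\le\omega_1$ has an upper bound in $P$. Examples: $\omega_2$, and $[\lambda]^{\le\omega_1}$ under $\subseteq$, where an upper bound is the union. The order $\omega_1$ is not $\omega_2$-directed. A cofinal subset of an $\omega_2$-directed order is again $\omega_2$-directed: take an upper bound in $P$ and then a member of the subset above it.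

**Definition.** An *inverse system* over $P$ consists of nonempty sets $T_a$ $(a\in P)$ and maps $\pi_{ba}:T_b\to T_a$ $(a\le b)$ with $\pi_{aa}=\mathrm{id}$ and $\pi_{ba}\pi_{cb}=\pi_{ca}$. A *thread* is a choice $t_a\in T_a$ $(a\in P)$ with $\pi_{ba}(t_b)=t_a$ for all $a\le b$.

The basic example is a tree of height $\omega_2$ with levels $T_\alpha$: let $P=\omega_2$, and let $\pi_{\beta\alpha}(t)$ be the predecessor of $t$ at level $\alpha$ (and $t$ itself if $\alpha=\beta$). A thread is the same thing as a cofinal branch.

**Theorem 1.** $\mathrm R(\omega_2)+\neg\mathrm{CH}$ implies $\mathrm{TP}(\omega_2)$. In particular the answer to the question is yes.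

**Theorem 2.** Assume $\neg$CH. Let $P$ be an $\omega_2$-directed partial order with $|P|=\kappa$ and, if $\kappa\ge\omega_2$, assume $\mathrm R(\kappa)$. Then every inverse system over $P$ with all $|T_a|\le\omega_1$ has a thread.

**Theorem 3.**

1. Assume $\mathrm R(\omega_2)$. The following are equivalent: $\neg$CH; $\mathrm{TP}(\omega_2)$; there is no special $\omega_2$-Aronszajn tree. The hypothesis $\neg$CH cannot be dropped, nor can "$\le\omega_1$" in Theorem 2 be relaxed to "$\le\omega_2$".
2. Assume $\neg$CH, $\lambda\ge\omega_2$ and $\mathrm R(\kappa)$, where $\kappa=\mathrm{cf}([\lambda]^{\le\omega_1},\subseteq)$. Then the $(\omega_2,\lambda)$ strong tree property holds: if $\emptyset\ne T_a\subseteq{}^a2$, $|T_a|\le\omega_1$ for $a\in[\lambda]^{\le\omega_1}$, and $t\restriction a\in T_a$ whenever $t\in T_b$, $a\subseteq b$, then there is $d:\lambda\to2$ with $d\restriction a\in T_a$ for all $a$.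

Theorem 1 is Theorem 2 for $P=\omega_2$ and $\kappa=\omega_2$, by the basic example. A listener who cares only about trees may read $P=\omega_2$ throughout.

Here is the counting argument promised in Example 1.

**Lemma 1 (ZFC).** Let $A$ be $\omega_2$-directed and $(U_b,\pi_{cb})$ an inverse system over $A$ with all $U_b$ countable and nonempty and all $\pi_{cb}$ surjective. Then there is a thread.

**Step 1: an element that never splits gives a thread.** Suppose some $b$ and $u\in U_b$ are such that for every $c\ge b$ there is exactly one $u_c\in U_c$ with $\pi_{cb}(u_c)=u$. If $b\le c\le d$, then $\pi_{dc}(u_d)$ projects to $u$, so $\pi_{dc}(u_d)=u_c$ by uniqueness. For $a\in A$ put $u_a=\pi_{ca}(u_c)$ for any $c\ge a,b$. This does not depend on $c$: given another $c'$, take $d\ge c,c'$; both choices equal $\pi_{da}(u_d)$. If $a\le a'$, use one $c\ge a',b$ for both: $\pi_{a'a}(u_{a'})=\pi_{a'a}\pi_{ca'}(u_c)=\pi_{ca}(u_c)=u_a$. So $(u_a)$ is a thread.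

**Step 2: if every element splits, some $U_b$ is uncountable.** Suppose Step 1 never applies. By surjectivity, every $u\in U_b$ then has at least two preimages in some $U_c$, $c\ge b$, and, again by surjectivity, in $U_d$ for all $d\ge c$. As $U_b$ is countable, we can take one upper bound $b^+\ge b$ of the countably many $c$'s; every $u\in U_b$ has at least two preimages in $U_{b^+}$. Build an increasing sequence $\langle b_i:i\le\omega_1\rangle$ with $b_{i+1}=(b_i)^+$ and with $b_i$ an upper bound of the earlier terms for limit $i\le\omega_1$. Fix $w\in U_{b_{\omega_1}}$. For $i<\omega_1$ choose $v_i\in U_{b_{i+1}}$ that differs from the projection of $w$ to $b_{i+1}$ but has the same projection to $b_i$ as $w$. By surjectivity choose $w_i\in U_{b_{\omega_1}}$ projecting to $v_i$. If $i<j$, then $w_j$ has the same projection to $b_j$ as $w$, hence also the same projection to $b_{i+1}$, whereas $w_i$ does not. So the $w_i$ are $\omega_1$ distinct elements of the countable set $U_{b_{\omega_1}}$, a contradiction. $\square$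

## 3. Splitting nodes, and the missing nodes at limit levels

When the levels have size $\omega_1$, Step 2 is no contradiction any more: $\omega_1$ distinct nodes fit into a level. But CH fails, so a contradiction would come from $2^\omega$ distinct nodes on one level. A sensible first approach is therefore this.

Let $T$ be a pruned tree with levels of size at most $\omega_1$ and no cofinal branch. Step 1 above did not use countability, so every node has two different extensions on some higher level, and then on all levels above that one. So we can choose levels $\alpha_0<\alpha_1<\cdots$ and nodes $u_s$ at level $\alpha_n$ for $s\in2^n$, such that $u_{s^\frown0}\neq u_{s^\frown1}$ are both above $u_s$: at each stage only finitely many nodes have to split. Let $\alpha=\sup_n\alpha_n$. If for each $f\in2^\omega$ there were a node at level $\alpha$ above all $u_{f\restriction n}$, then different $f$ would have different nodes, and level $\alpha$ would have size at least $2^\omega>\omega_1$, a contradiction.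

The argument stops at "if". A path $\langle u_{f\restriction n}\rangle_n$ need not have a node above it. Look at the tree of height $\omega+1$ with level $n$ equal to $2^n$ and level $\omega$ equal to the set of eventually zero sequences in $2^\omega$. Every node of finite level splits and extends to level $\omega$, yet only countably many of the $2^\omega$ paths have a node on top.

So we should not build a binary tree of nodes and hope for something at the limit. We shall build a binary tree of countable *sets* $M_s$, ordered by $\sqsubseteq$, in a family chosen so that every path $M_f=\bigcup_nM_{f\restriction n}$ automatically has some element $t_f$ on top that is compatible with $M_f$. "Splitting" will mean that no single element is compatible with both $M_{s^\frown0}$ and $M_{s^\frown1}$. Reflection will provide the family.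

## 4. Countable subalgebras and their good elements

**Reductions.** Let $P$ be $\omega_2$-directed. If $|P|\le\omega_1$, then $P$ has a greatest element $p$, and any $t\in T_p$ gives the thread $(\pi_{pa}(t))_a$. So from now on assume $\kappa=|P|\ge\omega_2$ and $\mathrm R(\kappa)$. Replacing $P$ by a copy, assume $P\cap\omega_1=\emptyset$, and put $H=P\cup\omega_1$. (For $P=\omega_2$ one can use the interval $[\omega_1,\omega_2)$, which is order isomorphic to $\omega_2$; then $H=\omega_2$.) Since $\kappa\setminus\omega_1$ and $P$ both have size $\kappa$, there is a bijection $\kappa\to H$ that is the identity on $\omega_1$. It preserves $\sqsubseteq$, clubs and stationarity, so $\mathrm R(\kappa)$ holds with $H$ in place of $\kappa$.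

Fix an inverse system over $P$ with $1\le|T_a|\le\omega_1$; we may take the $T_a$ pairwise disjoint. For each $a$ fix a surjection $\xi\mapsto t(a,\xi)$ from $\omega_1$ onto $T_a$. We use two operations on $H$.

- For $a\le b$ in $P$ and $\xi<\omega_1$, let $p(b,\xi,a)$ be the least $\eta<\omega_1$ with $\pi_{ba}(t(b,\xi))=t(a,\eta)$.
- For $0<\xi<\omega_1$, let $e(\xi,n)$ $(n<\omega)$ enumerate $\xi$.

Both are set equal to $0$ at all other arguments.

**Definition.** An *algebra* $\mathfrak A$ is a countable family of finitary operations on $H$ that includes $p$, $e$ and all constants $n<\omega$. Let $\mathrm{cl}$ denote closure under $\mathfrak A$, and let $\mathrm{Sub}(\mathfrak A)$ be the set of countable $\mathfrak A$-closed $x\subseteq H$; it is club in $[H]^\omega$.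

For $x\in\mathrm{Sub}(\mathfrak A)$ put $\delta_x:=x\cap\omega_1$. This is a nonzero countable ordinal: $x$ contains all $n<\omega$ because of the constants, and if $0<\xi\in x\cap\omega_1$, then $x$ contains all $e(\xi,n)$, so $\xi\subseteq x$. Thus $x\sqsubseteq y$ in $\mathrm{Sub}(\mathfrak A)$ means $x\subseteq y$ and $\delta_x=\delta_y$.

**Definition.** Let $x\in\mathrm{Sub}(\mathfrak A)$, let $c\in P$ be an upper bound of $x\cap P$, and let $t\in T_c$. Call $t$ *$x$-good* if
$$\pi_{ca}(t)\in\{t(a,\xi):\xi<\delta_x\}\qquad\text{for all }a\in x\cap P.$$

So the projections of a good element to the indices in $x$ have names that $x$ knows. For example, if $T_a=\omega_1$ for all $a$ (made disjoint in the obvious way), all maps are identities and $t(a,\xi)=\xi$, then for $x\cap P\ne\emptyset$ the element $t$ is $x$-good exactly if $t<\delta_x$. In general at most countably many restrictions to $x\cap P$ need be considered at each single $a$, which is what the definition is for.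

Three facts do all the work.

- **(G1)** If $x\sqsubseteq x'$ and $t$ is $x'$-good, then $t$ is $x$-good. If $x=\bigcup_nx_n$ with $x_0\sqsubseteq x_1\sqsubseteq\cdots$ in $\mathrm{Sub}(\mathfrak A)$, and $c$ is an upper bound of $x\cap P$, then $t\in T_c$ is $x$-good iff it is $x_n$-good for all $n$.
- **(G2)** If $t\in T_c$ is $x$-good and $c'\le c$ is an upper bound of $x\cap P$, then $\pi_{cc'}(t)$ is $x$-good.
- **(G3)** If $x\sqsubseteq y$ are in $\mathrm{Sub}(\mathfrak A)$, $b\in y\cap P$ is an upper bound of $x\cap P$, and $\xi<\delta_y$, then $t(b,\xi)$ is $x$-good.

For (G1): an upper bound of $x'\cap P$ bounds $x\cap P$, and $\delta_x=\delta_{x'}$, so fewer conditions of the same form are required. In the second part, $x\in\mathrm{Sub}(\mathfrak A)$ because the operations are finitary, $\delta_x=\delta_{x_n}$ for all $n$, and each $a\in x\cap P$ is in some $x_n$. For (G2): $\pi_{c'a}(\pi_{cc'}(t))=\pi_{ca}(t)$. For (G3): if $a\in x\cap P$, then $b,\xi,a\in y$, so $p(b,\xi,a)\in y\cap\omega_1=\delta_y=\delta_x$, and $\pi_{ba}(t(b,\xi))=t(a,p(b,\xi,a))$.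

By (G3), good elements for $x$ exist as soon as $x$ has a $\sqsubseteq$-extension containing an upper bound of $x\cap P$. We therefore ask for families in which such extensions are always available.

**Definition.** For $a\in P$, a set $y\in\mathrm{Sub}(\mathfrak A)$ *passes* $a$ if some $b\in y\cap P$ has $b\ge a$. A family $X\subseteq\mathrm{Sub}(\mathfrak A)$ is *extendible* if for all $x\in X$ and $a\in P$ there is $y\in X$ with $x\sqsubseteq y$ such that $y$ passes $a$. Unions of extendible families are extendible; let $X_{\mathfrak A}$ be the largest extendible family.

**Example 4.** Let $P$ be the copy $[\omega_1,\omega_2)$ of $\omega_2$, and let $\mathfrak A$ include an operation $i$ with $i(b)<\omega_1$ for $b\in P$. If $x\sqsubseteq y$ and $b\in y\cap P$, then $i(b)\in y\cap\omega_1=\delta_x$. So $x$ cannot be extended by an arbitrary $b$. If each fiber $\{b\in P:i(b)=\xi\}$ with $\xi<\delta_x$ is bounded in $\omega_2$, then the union of these countably many fibers is bounded strictly by some $a<\omega_2$, no $y\sqsupseteq x$ passes $a$, and $x$ lies in no extendible family. Some fiber is unbounded, since there are only $\omega_1$ of them, so this trouble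 is confined to small $\delta_x$. Lemma 2 says that in general, too, the sets outside $X_{\mathfrak A}$ are negligible.

## 5. Reflection makes the extendible sets contain a club

**Lemma 2** (from $\mathrm R(\kappa)$). For every algebra $\mathfrak A$, $X_{\mathfrak A}$ contains a club of $[H]^\omega$.

**Step 1: rank the sets that fail to extend.** Let $X_0=\mathrm{Sub}(\mathfrak A)$,
$$X_{\xi+1}=\{x\in X_\xi:\forall a\in P\ \exists y\in X_\xi\ (x\sqsubseteq y,\ y\text{ passes }a)\},$$
and take intersections at limits. The sequence is decreasing, so $X_{\xi^*}=X_{\xi^*+1}=:X_\infty$ for some $\xi^*$. The equality says exactly that $X_\infty$ is extendible, so $X_\infty\subseteq X_{\mathfrak A}$. It suffices to show that $S=\mathrm{Sub}(\mathfrak A)\setminus X_\infty$ is nonstationary: if a club $D$ is disjoint from $S$, then the club $D\cap\mathrm{Sub}(\mathfrak A)$ is contained in $X_\infty$.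

For $x\in S$ the least $\xi'$ with $x\notin X_{\xi'}$ is a successor, so there is a unique $\rho(x)=\xi$ with $x\in X_\xi\setminus X_{\xi+1}$. Choose $a_x\in P$ such that no $y\in X_{\rho(x)}$ with $x\sqsubseteq y$ passes $a_x$. Then
$$x\in S,\ y\in\mathrm{Sub}(\mathfrak A),\ x\sqsubseteq y,\ y\text{ passes }a_x\ \Longrightarrow\ y\in S\text{ and }\rho(y)<\rho(x).\tag{1}$$
Indeed $y\notin X_{\rho(x)}$ by the choice of $a_x$. Hence $y\notin X_\infty$, so $y\in S$; and since $y\in X_{\rho(y)}$ and the sequence decreases, $\rho(y)\ge\rho(x)$ is impossible.

The plan: if $S$ were stationary, one application of reflection would give $\omega_1$ many members of $S$ along which (1) can be used infinitely often, and the ranks would descend forever.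

**Step 2: reflect.** Suppose $S$ is stationary. Take $W\subseteq H$ as in $\mathrm R$, and let $\langle z_i:i<\omega_1\rangle$ be a strictly increasing continuous sequence of countably infinite sets with union $W$. For each club $C\subseteq\omega_1$, the set $\{z_i:i\in C\}$ is club in $[W]^\omega$: a countable subset of $W$ is contained in some $z_i$ with $i\in C$, and an increasing union $\bigcup_nz_{i_n}$ with $i_n\in C$ equals $z_i$ for $i=\sup_ni_n\in C$. Hence
$$I=\{i<\omega_1:\exists x\in S\ (x\sqsubseteq z_i)\}$$
meets every club $C$, that is, $I$ is stationary in $\omega_1$. For $i\in I$ fix $x_i\in S$ with $x_i\sqsubseteq z_i$.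

**Step 3: adding finitely many points changes the trace on $\omega_1$ only off a club.** We shall choose $\beta_n\in P$ by recursion and put $N^n_i=\mathrm{cl}(z_i\cup\{\beta_0,\dots,\beta_n\})$. For fixed $n$, both $\langle N^n_i\cap\omega_1\rangle_i$ and $\langle z_i\cap\omega_1\rangle_i$ are continuous increasing sequences of countable sets with union $\omega_1$, since $\omega_1\subseteq W$ and closure under finitary operations is continuous. For any such sequence $\langle A_i\rangle$ the set $\{i:A_i=i\}$ is club: it is closed by continuity, and given $i_0$ we can choose $i_0<i_1<\cdots$ with $A_{i_k}\subseteq i_{k+1}$ and $i_k\subseteq A_{i_{k+1}}$, so that $A_i=i$ for $i=\sup_ki_k$. So the two sequences agree on a club $C_n$. For $i\in I\cap C_0\cap\dots\cap C_n$,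
$$x_i\sqsubseteq N^0_i\sqsubseteq N^1_i\sqsubseteq\cdots\sqsubseteq N^n_i,\qquad N^m_i\in\mathrm{Sub}(\mathfrak A).\tag{2}$$

**Step 4: descend.** Let $\beta_0$ be an upper bound of $\{a_{x_i}:i\in I\}$, a set of size at most $\omega_1$. For $i\in I\cap C_0$, the set $N^0_i$ contains $\beta_0$, so it passes $a_{x_i}$, and by (1) $N^0_i\in S$ and $\rho(N^0_i)<\rho(x_i)$. Suppose $N^n_i\in S$ for all $i\in I\cap C_0\cap\dots\cap C_n$. Let $\beta_{n+1}$ be an upper bound of $\{a_{N^n_i}:i\in I\cap C_0\cap\dots\cap C_n\}$. By (1) and (2), $N^{n+1}_i\in S$ and $\rho(N^{n+1}_i)<\rho(N^n_i)$ for $i\in I\cap C_0\cap\dots\cap C_{n+1}$. Since $I$ is stationary and $\bigcap_nC_n$ is club, there is $i\in I\cap\bigcap_nC_n$. For this $i$ we get $\rho(x_i)>\rho(N^0_i)>\rho(N^1_i)>\cdots$, an infinite decreasing sequence of ordinals, a contradiction. $\square$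

Note how $\omega_2$-directedness enters: one $\beta_n$ serves all $\omega_1$ indices at once.

For trees of sets we also need that unions of $\sqsubseteq$-chains are extendible. The family $X_{\mathfrak A}$ itself need not obviously have this closure, so we thin it out.

**Lemma 3.** For every algebra $\mathfrak A$ there is a nonempty extendible $Y\subseteq\mathrm{Sub}(\mathfrak A)$ such that $\bigcup_ny_n\in X_{\mathfrak A}$ whenever $y_0\sqsubseteq y_1\sqsubseteq\cdots$ are in $Y$.

**Step 1: a richer algebra whose subalgebras all lie in $X_{\mathfrak A}$.** By Lemma 2 let $E\subseteq X_{\mathfrak A}$ be club. By recursion on $|s|$ choose, for each nonempty finite $s\subseteq H$, a set $x_s\in E$ with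
$$x_s\supseteq s\cup\bigcup_{\emptyset\ne s'\subsetneq s}x_{s'},$$
and write $x_s=\{F_n(s):n<\omega\}$. Add all $F_n$ to $\mathfrak A$ as symmetric operations of each finite arity, $(h_1,\dots,h_k)\mapsto F_n(\{h_1,\dots,h_k\})$, to get an algebra $\mathfrak B$. Let $x\in\mathrm{Sub}(\mathfrak B)$ and write $x=\bigcup_ns_n$ with $s_n$ finite, nonempty and increasing. Since $x$ is closed under the $F_m$, $x_{s_n}\subseteq x$; also $s_n\subseteq x_{s_n}\subseteq x_{s_{n+1}}$. So $x=\bigcup_nx_{s_n}\in E$. Hence $\mathrm{Sub}(\mathfrak B)\subseteq E\subseteq X_{\mathfrak A}$.

**Step 2: take $Y=X_{\mathfrak B}$.** It is nonempty by Lemma 2 applied to $\mathfrak B$, it is extendible, and $Y\subseteq\mathrm{Sub}(\mathfrak B)\subseteq\mathrm{Sub}(\mathfrak A)$. The union of a $\sqsubseteq$-chain from $Y$ is closed under the finitary operations of $\mathfrak B$, so it lies in $\mathrm{Sub}(\mathfrak B)\subseteq X_{\mathfrak A}$. $\square$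

## 6. Two sets with no common good element: the use of $2^\omega>\omega_1$

Now the approach of Section 3 can be carried out with sets instead of nodes.

**Lemma 4** (from $\mathrm R(\kappa)$ and $\neg$CH). Let $\mathfrak A$ be an algebra and let $Y$ be as in Lemma 3. There is $x\in Y$ such that any $y,y'\in Y$ with $x\sqsubseteq y$ and $x\sqsubseteq y'$ have a common good element, that is, some $t$ is both $y$-good and $y'$-good. For such an $x$ let
$$A=\{b\in P:\exists y\in Y\,(x\sqsubseteq y,\ b\in y)\},\qquad F_b=\{t(b,\xi):\xi<\delta_x\}\quad(b\in A).$$
Then $A$ is cofinal in $P$, each $F_b\subseteq T_b$ is countable and nonempty, and for all $b,b'\in A$ there are $c\ge b,b'$ and $t\in T_c$ with $\pi_{cb}(t)\in F_b$ and $\pi_{cb'}(t)\in F_{b'}$.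

**Step 1: if there is no such $x$, build a binary tree of sets.** Suppose every $x\in Y$ has extensions $y,y'\sqsupseteq x$ in $Y$ without a common good element. As $Y\ne\emptyset$, we can choose $M_s\in Y$ $(s\in2^{<\omega})$ with $M_s\sqsubseteq M_{s^\frown0}$ and $M_s\sqsubseteq M_{s^\frown1}$, such that no $t$ is both $M_{s^\frown0}$-good and $M_{s^\frown1}$-good. Let $\gamma\in P$ be an upper bound of the countable set $P\cap\bigcup_sM_s$.

**Step 2: every path has a good element in $T_\gamma$.** For $f\in2^\omega$ let $M_f=\bigcup_nM_{f\restriction n}$. By the choice of $Y$, $M_f\in X_{\mathfrak A}$. So there is $y_f\in X_{\mathfrak A}$ with $M_f\sqsubseteq y_f$ and some $b\in y_f\cap P$ with $b\ge\gamma$. By (G3), $t(b,0)$ is $M_f$-good, and by (G2) so is $t_f:=\pi_{b\gamma}(t(b,0))\in T_\gamma$. This is the step that was not available for paths of nodes.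

**Step 3: count.** Let $f\ne g$ split at $s$, say $s^\frown0\subseteq f$ and $s^\frown1\subseteq g$. By (G1), $t_f$ is $M_{s^\frown0}$-good and $t_g$ is $M_{s^\frown1}$-good. So $t_f\ne t_g$. Hence $2^\omega\le|T_\gamma|\le\omega_1$, contradicting $\neg$CH. So some $x$ is as required.

**Step 4: read off $A$ and $F_b$.** Since $Y$ is extendible, for every $a\in P$ some $y\in Y$ with $x\sqsubseteq y$ contains some $b\ge a$; so $A$ is cofinal. Each $F_b$ is countable, and nonempty since $\delta_x>0$. Given $b,b'\in A$, take $y\ni b$ and $y'\ni b'$ in $Y$ with $x\sqsubseteq y$ and $x\sqsubseteq y'$, and a common good $t\in T_c$. Then $c\ge b,b'$, and as $\delta_y=\delta_{y'}=\delta_x$, goodness gives $\pi_{cb}(t)\in F_b$ and $\pi_{cb'}(t)\in F_{b'}$. $\square$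

**Remark (special trees).** For special trees we are done already. Suppose $P=\omega_2$ (copied off $\omega_1$), the system comes from a tree, and $f$ maps its nodes to $\omega_1$ with $f(s)\neq f(t)$ for $s<t$. Include in $\mathfrak A$ the operation $(b,\xi)\mapsto f(t(b,\xi))$, and let $x,A,F_b$ be as in Lemma 4. If $b\in A$, $b\in y\sqsupseteq x$ and $\xi<\delta_x$, then $f(t(b,\xi))\in y\cap\omega_1=\delta_x$; so all $f$-values on $F_b$ are below $\delta_x$. Choose strictly increasing $b_i\in A$ $(i<\omega_1)$ and $b\in A$ above all of them. For each $i$ the pair $b_i,b$ gives $u_i\in F_b$ with $\pi_{bb_i}(u_i)\in F_{b_i}$. As $F_b$ is countable, one $u\in F_b$ equals $u_i$ for uncountably many $i$. The nodes $\pi_{bb_i}(u)$ for these $i$ form an uncountable chain with distinct $f$-values below the countable ordinal $\delta_x$, a contradiction.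

For an arbitrary tree no contradiction need appear from pigeonholing; we have to produce a branch. Lemma 1 would give one if the sets $F_b$ were mapped onto each other by the projections. They need not be: the projection of an element of $F_b$ to $b'$ may leave $F_{b'}$. So we would like to prune, as in Example 1, to the elements of $F_b$ that are compatible with everything. If each $u\in F_b$ failed, through some $c_u\in A$, we should need *one* element whose projections to $b$ and to *all* the countably many $c_u$ lie in the respective sets $F$. Lemma 4 speaks only about two indices at a time. This is the second obstacle.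

It is natural to repeat the proof of Lemma 4 with infinite branching: if no $x$ has common good elements for countably many extensions at a time, choose $M_s$ for $s\in\omega^{<\omega}$ such that no $t$ is $M_{s^\frown k}$-good for all $k$. But now different paths may share the same $t_f$, and we cannot count. What we do get is that the set of paths for which a given $u\in T_\gamma$ is good is closed and nowhere dense in $\omega^\omega$. The Baire category theorem forbids *countably* many such sets to cover $\omega^\omega$, but $T_\gamma$ may have $\omega_1$ elements. The way out is to use Lemma 4 first: its countable sets $F_b$ serve to cut the $\omega_1$ candidates down to countably many.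

## 7. From pairs to countably many indices by the Baire category theorem

**Lemma 5** (from $\mathrm R(\kappa)$; $\neg$CH is not used). Let $A\subseteq P$ be cofinal and let $F_a\subseteq T_a$ $(a\in A)$ be countable and nonempty. Suppose that for all $a,b\in A$ there are $c\ge a,b$ and $t\in T_c$ with $\pi_{ca}(t)\in F_a$ and $\pi_{cb}(t)\in F_b$. Then $(T_a)_{a\in P}$ has a thread.

**Step 1: an algebra that knows $A$ and the sets $F_a$.** Let $\mathfrak A$ be an algebra including a function $h:P\to A$ with $h(a)\ge a$, and a function $g$ with $g(a,n)<\omega_1$ and $F_a=\{t(a,g(a,n)):n<\omega\}$ for $a\in A$; both are set equal to $0$ at other arguments. If $y\in\mathrm{Sub}(\mathfrak A)$ and $b\in A\cap y$, then $g(b,n)\in y\cap\omega_1=\delta_y$ for all $n$, so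
$$F_b\subseteq\{t(b,\xi):\xi<\delta_y\}.\tag{3}$$
Let $Y$ be as in Lemma 3 for this $\mathfrak A$. (It is a new algebra and a new $Y$, and the $x$ below has nothing to do with the one in Lemma 4.)

**Step 2: countably many extensions have a common good element.** We prove the following.

**Claim.** There is $x\in Y$ such that for every sequence $(y_k)_{k<\omega}$ in $Y$ with $x\sqsubseteq y_k$ for all $k$, some $t$ is $y_k$-good for all $k$.

Suppose not. Then we can choose $M_s\in Y$ $(s\in\omega^{<\omega})$ with $M_s\sqsubseteq M_{s^\frown k}$ for all $k$, such that no $t$ is $M_{s^\frown k}$-good for all $k$. For $f\in\omega^\omega$ let $M_f=\bigcup_nM_{f\restriction n}\in X_{\mathfrak A}$. The set $P\cap\bigcup_sM_s$ is countable; let $\rho\in A$ be an upper bound of it, which exists since $A$ is cofinal.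

First we show that for each $f$ some $u\in F_\rho$ is $M_f$-good. As $X_{\mathfrak A}$ is extendible, there is $y\in X_{\mathfrak A}$ with $M_f\sqsubseteq y$ and some $b'\in y\cap P$ with $b'\ge\rho$. Let $b=h(b')$; then $b\in A\cap y$ and $b\ge\rho$. By the hypothesis of the lemma for the pair $\rho,b$, choose $c\ge\rho,b$ and $t\in T_c$ with $v=\pi_{cb}(t)\in F_b$ and $u=\pi_{c\rho}(t)\in F_\rho$. As $\rho\le b\le c$, $u=\pi_{b\rho}(v)$. By (3), $v=t(b,\xi)$ for some $\xi<\delta_y$, and $b\ge\rho$ bounds $M_f\cap P$; so $v$ is $M_f$-good by (G3). Then $u$ is $M_f$-good by (G2).

Hence $\omega^\omega=\bigcup_{u\in F_\rho}K_u$, where $K_u=\{f:u\text{ is }M_f\text{-good}\}$. By (G1),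
$$K_u=\bigcap_n\{f:u\text{ is }M_{f\restriction n}\text{-good}\},$$
an intersection of clopen sets; so $K_u$ is closed. Given $s\in\omega^{<\omega}$, there is $k$ such that $u$ is not $M_{s^\frown k}$-good, by the choice of the $M$'s. So $K_u$ misses the basic open set $\{f:s^\frown k\subseteq f\}$, which lies inside the one given by $s$. Thus $K_u$ is nowhere dense. As $F_\rho$ is countable, $\omega^\omega$ is a countable union of closed nowhere dense sets, contradicting the Baire category theorem. This proves the Claim.

**Step 3: restate the Claim in terms of indices.** Fix $x$ as in the Claim, and let $\delta=\delta_x$,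
$$A'=\{b\in P:\exists y\in Y\ (x\sqsubseteq y,\ b\in y)\},\qquad F'_b=\{t(b,\xi):\xi<\delta\}\quad(b\in A').$$
As $Y$ is extendible, $A'$ is cofinal in $P$, hence $\omega_2$-directed. For countable $q\subseteq A'$ say that $t\in T_c$ is *$q$-good* if $c$ is an upper bound of $q$ and $\pi_{cb}(t)\in F'_b$ for all $b\in q$. Then:
$$\text{for every countable }q\subseteq A'\text{ there is a }q\text{-good }t.\tag{4}$$
Indeed, we may assume $q\neq\emptyset$ and write $q=\{b_k:k<\omega\}$, possibly with repetitions. Choose $y_k\in Y$ with $x\sqsubseteq y_k$ and $b_k\in y_k$. By the Claim some $t\in T_c$ is $y_k$-good for all $k$. Then $c\ge b_k$ and $\pi_{cb_k}(t)\in F'_{b_k}$, because $\delta_{y_k}=\delta$.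

**Step 4: prune to a system with surjective maps.** For $b\in A'$ let $U_b$ be the set of $u\in F'_b$ such that for every countable $q\subseteq A'$ there are $c\ge b$ and a $q$-good $t\in T_c$ with $\pi_{cb}(t)=u$. Each $U_b$ is countable, since $F'_b$ is. We check three things.

*$U_b\neq\emptyset$.* Otherwise for each $u\in F'_b$ pick a countable $q_u$ witnessing $u\notin U_b$. The set $\{b\}\cup\bigcup_uq_u$ is countable, so by (4) there is a $t\in T_c$ that is good for it. Then $c\ge b$, $u:=\pi_{cb}(t)\in F'_b$, and $t$ is $q_u$-good, contradicting the choice of $q_u$. This is exactly the step that pairs could not give.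

*If $b'\le b$ in $A'$, then $\pi_{bb'}$ maps $U_b$ into $U_{b'}$.* Let $u\in U_b$ and let $q\subseteq A'$ be countable. There are $c\ge b$ and a $(q\cup\{b'\})$-good $t\in T_c$ with $\pi_{cb}(t)=u$. So $\pi_{bb'}(u)=\pi_{cb'}(t)\in F'_{b'}$, and $t$ is $q$-good with $c\ge b'$. As $q$ was arbitrary, $\pi_{bb'}(u)\in U_{b'}$.

*This map is onto $U_{b'}$.* Let $u\in U_{b'}$ and suppose that no $v\in F'_b$ with $\pi_{bb'}(v)=u$ is in $U_b$; pick countable sets $q_v$ witnessing this, one for each such $v$. Since $u\in U_{b'}$, there is a $t\in T_c$ that is good for the countable set $\{b\}\cup\bigcup_vq_v$ and has $\pi_{cb'}(t)=u$. Then $c\ge b$, $v:=\pi_{cb}(t)\in F'_b$, $\pi_{bb'}(v)=u$, and $t$ is $q_v$-good, contradicting the choice of $q_v$.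

**Step 5: apply Lemma 1.** The $U_b$ $(b\in A')$ with the maps $\pi_{bb'}$ form an inverse system over the $\omega_2$-directed order $A'$ as in Lemma 1. So there is a thread $(u_b)_{b\in A'}$. For $a\in P$ put $u_a=\pi_{ba}(u_b)$ for any $b\in A'$ with $b\ge a$. If $b_1,b_2\in A'$ are two such choices, take $d\in A'$ above both: each choice gives $\pi_{da}(u_d)$. If $a\le a'$, using the same $b\ge a'$ for both shows $\pi_{a'a}(u_{a'})=u_a$. So we have a thread over $P$. $\square$

## 8. Threads for all systems of width $\omega_1$

**Proof of Theorem 2.** If $|P|\le\omega_1$, the greatest element of $P$ gives a thread, as noted in Section 4. Otherwise $\mathrm R(\kappa)$ holds. Take any algebra $\mathfrak A$ and $Y$ as in Lemma 3. By Lemma 4, which uses $\neg$CH, there are a cofinal $A\subseteq P$ and countable nonempty $F_b\subseteq T_b$ $(b\in A)$ such that any two indices in $A$ have a common witness. This is the hypothesis of Lemma 5, which gives a thread. $\square$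

**Proof of Theorem 1.** Let $T$ be a tree of height $\omega_2$ with levels of size at most $\omega_1$. Theorem 2 with $P=\omega_2$, applied to the inverse system of its levels, gives a thread, that is, a cofinal branch. $\square$

Since reflection of all stationary subsets of $[\omega_2]^\omega$ to sets of size $\omega_1$ implies $\mathrm R(\omega_2)$, the answer to the question is yes.

## 9. The role of CH, the bound on the width, and the strong tree property

**Proof of Theorem 3, part 1.** Assume $\mathrm R(\omega_2)$. Theorem 1 gives $\neg\mathrm{CH}\Rightarrow\mathrm{TP}(\omega_2)$. Trivially, $\mathrm{TP}(\omega_2)$ implies that there is no special $\omega_2$-Aronszajn tree. By the theorem of Specker quoted in Example 3, CH implies that there is a special $\omega_2$-Aronszajn tree; so if there is none, CH fails. The three statements are equivalent.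

That $\neg$CH cannot be dropped is Example 3: by Foreman–Magidor–Shelah, after the Lévy collapse of a supercompact $\mu$ by $\mathrm{Col}(\omega_1,{<}\mu)$ every stationary subset of $[\omega_2]^\omega$ reflects to a set of size $\omega_1$, CH holds, and so $\mathrm{TP}(\omega_2)$ fails. (The conjunction of reflection with $\neg$CH is also consistent relative to a supercompact cardinal: by the same paper it follows from Martin's Maximum.)

That "$\le\omega_1$" cannot be relaxed to "$\le\omega_2$" is Example 2 in the language of systems: over $P=\omega_2$ let $T_\alpha=\omega_2\setminus\alpha$ and let $\pi_{\beta\alpha}$ be the inclusion map. A thread is constant, and its value would be an ordinal below $\omega_2$ that is $\ge$ every $\alpha<\omega_2$. $\square$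

**Proof of Theorem 3, part 2.** The purpose is to replace $[\lambda]^{\le\omega_1}$ by a cofinal part of size $\kappa$ and apply Theorem 2. Let $Q\subseteq[\lambda]^{\le\omega_1}$ be cofinal under $\subseteq$ with $|Q|=\kappa$. Since $[\lambda]^{\le\omega_1}$ is $\omega_2$-directed, so is $Q$. Also $\kappa\ge\omega_2$: a union of at most $\omega_1$ sets of size at most $\omega_1$ has size at most $\omega_1$ and does not contain $\lambda$, whereas $\bigcup Q=\lambda$. The sets $T_a$ $(a\in Q)$ with the restriction maps $t\mapsto t\restriction a$ form an inverse system by the hypothesis on restrictions. Theorem 2 gives a thread $(t_a)_{a\in Q}$.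

For $a,b\in Q$ there is $c\in Q$ with $c\supseteq a\cup b$, and $t_a=t_c\restriction a$, $t_b=t_c\restriction b$. So the $t_a$ are pairwise compatible functions, and $d=\bigcup_{a\in Q}t_a$ is a function from $\bigcup Q=\lambda$ to $2$. For $a\in[\lambda]^{\le\omega_1}$ take $b\in Q$ with $b\supseteq a$. Then $d\restriction a=t_b\restriction a\in T_a$. $\square$
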